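# Conjugate radius close to $\pi$ and a cosine kernel that finds the sphere

## 1. The operator on $S^n$ with kernel $\cos d(x,y)$

Let $S^n\subset\mathbb R^{n+1}$ be the round unit sphere, $d$ its distance function, $\omega_n=\mathrm{vol}(S^n)$, and consider on $L^2(S^n)$ the operator
$$K_0f(x)=\int_{S^n}\cos d(x,y)\,f(y)\,dy=\int_{S^n}\langle x,y\rangle f(y)\,dy .$$
Everything about it follows from one formula. With $\mu=\omega_n/(n+1)$,
$$\int_{S^n}\langle a,w\rangle\langle b,w\rangle\,dw=\mu\langle a,b\rangle\qquad(a,b\in\mathbb R^{n+1}).\tag{1}$$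
Indeed the left side is an $O(n+1)$-invariant symmetric bilinear form, so it is a multiple of $\langle a,b\rangle$, and its trace is $\int|w|^2dw=\omega_n$.

Since $K_0f(x)=\langle x,\int yf(y)\,dy\rangle$, every function in the image of $K_0$ is linear, $K_0$ kills every $f$ orthogonal to the coordinate functions $x_0,\dots,x_n$, and (1) gives $K_0x_a=\mu x_a$. Hence $K_0=\mu P$, where $P$ is the orthogonal projection onto the linear functions. On the circle this is the familiar $\int_0^{2\pi}\cos(s-t)\cos t\,dt=\pi\cos s$, with $\mu=2\pi/2$.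

The formula for $K_0$ uses only the distance function and the volume of $S^n$, and it returns the embedding $S^n\subset\mathbb R^{n+1}$: take the eigenspace for $\mu$, choose an orthonormal basis, multiply by $\sqrt\mu$. By (1) the result is $(x_0,\dots,x_n)$ up to an element of $O(n+1)$. On any compact Riemannian manifold $N$ the operator with kernel $\cos d(x,y)$ makes sense too, and it commutes with every isometry of $N$. If the distance function of $N$ is almost that of $S^n$, one may hope for $n+1$ eigenvalues near $\mu$, and the eigenfunctions then give a map $N\to\mathbb R^{n+1}$ under which isometries of $N$ become orthogonal matrices. We use such a map to recognize spherical space forms.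

## 2. Conjugate radius, space forms, and the two theorems

All manifolds are connected. The bound $\mathrm{Ric}_M\ge n-1$ means $\mathrm{Ric}_M(v,v)\ge(n-1)|v|^2$ for all tangent vectors $v$.

**Definition (conjugate radius).** $\mathrm{conj}\,M$ is the infimum, over all unit-speed geodesics $\gamma$ of $M$, of the smallest $t>0$ such that $\gamma(t)$ is conjugate to $\gamma(0)$ along $\gamma$ (and $+\infty$ if there is no such $t$).

Recall that $\gamma(t)$ is conjugate to $\gamma(0)$ if some nonzero Jacobi field along $\gamma$ vanishes at $0$ and at $t$; equivalently, $d(\exp_{\gamma(0)})$ is singular at $t\gamma'(0)$. So $\exp_p$ is a local diffeomorphism on $\{|v|<\mathrm{conj}\,M\}$.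

**Definition (spherical space form).** A quotient $S^n/\Gamma$ of the round unit sphere by a finite group $\Gamma$ of isometries acting freely. Its metric is denoted $g_{can}$.

**Examples.** If the curvature is constant $1$, normal Jacobi fields vanishing at $0$ are $\sin t\,E(t)$ with $E$ parallel, so $\mathrm{conj}=\pi$. Thus every space form $S^n/\Gamma$, $n\ge2$, has $\mathrm{conj}=\pi$, although the injectivity radius may be smaller: it is $\pi/2$ for $\mathbb{RP}^n$. The product of two round $2$-spheres of radius $1/\sqrt3$ has $\mathrm{Ric}=3g$, so it satisfies $\mathrm{Ric}\ge n-1$ with $n=4$. Its sectional curvatures are at most $3$, and geodesics tangent to one factor have a conjugate point at distance $\pi/\sqrt3$, so $\mathrm{conj}=\pi/\sqrt3$, well below $\pi$.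

The problem comes from Wilderich Tuschmann and Michael Wiemeler, "Differentiable stability and sphere theorems for manifolds and Einstein manifolds with positive scalar curvature", arXiv:1408.3006 (2014). The known result there is: for all $n\in\mathbb N$, $k>0$ there is $\epsilon(n,k)>0$ such that every closed connected $n$-dimensional Riemannian manifold $M$ with
$$|\pi_1(M)|\le k,\qquad\mathrm{Ric}_M\ge n-1,\qquad\mathrm{conj}\,M\ge\pi-\epsilon$$
is diffeomorphic to an Einstein manifold with Einstein constant $n-1$, that is, one with $\mathrm{Ric}_h=(n-1)h$. The conjecture is that, for a suitable $\epsilon(n,k)>0$, such an $M$ is diffeomorphic to a spherical space form. It is true, and for $n\ge3$ more holds.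

**Theorem A.** For every $n\in\mathbb N$ there is $\epsilon=\epsilon(n)>0$ such that every closed connected Riemannian $n$-manifold $M$ with $\mathrm{Ric}_M\ge n-1$ and $\mathrm{conj}\,M\ge\pi-\epsilon$ is diffeomorphic to a spherical space form. In particular the conjecture holds, with $\epsilon$ independent of $k$.

**Theorem B.** Let $n\ge3$, $\delta\in(0,1)$. There is $\epsilon=\epsilon(n,\delta)>0$ such that for every closed connected $(M^n,g)$ with $\mathrm{Ric}_M\ge n-1$ and $\mathrm{conj}\,M\ge\pi-\epsilon$, with universal cover $(\tilde M,\tilde g)$, there are an injective homomorphism $\rho:\mathrm{Isom}(\tilde M)\to O(n+1)$ and a $\rho$-equivariant diffeomorphism $\hat\Psi:\tilde M\to S^n$ with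
$$(1-\delta)\tilde g\le\hat\Psi^*g_{S^n}\le(1+\delta)\tilde g .$$
Consequently the finite group $\Gamma=\rho(\pi_1(M))$ acts freely on $S^n$, and $\hat\Psi$ induces a diffeomorphism $f:M\to S^n/\Gamma$ with $(1-\delta)g\le f^*g_{can}\le(1+\delta)g$.

**Low dimensions.** For $n=1$, $M$ is diffeomorphic to $S^1$. For $n=2$, $M$ has curvature $\ge1>0$, so $\chi(M)>0$ by Gauss–Bonnet, and $M$ is diffeomorphic to $S^2$ or $\mathbb{RP}^2$. So Theorem A holds for $n\le2$ with any $\epsilon$, and for $n\ge3$ it follows from Theorem B with $\delta=\frac12$. From now on $n\ge3$, and the task is Theorem B.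

It is tempting to start from the quoted Einstein theorem and show that the Einstein manifold is a space form. But an Einstein manifold with constant $n-1$ need not be one: the example $S^2\times S^2$ above is simply connected with $H_2\neq0$, so it is not even homotopy equivalent to $S^4$. What excludes it is its conjugate radius, and the quoted conclusion records nothing about the conjugate radius of the Einstein metric. We therefore work with $M$ directly and do not use that theorem.

**Textbook facts used.** If $M^n$ is complete with $\mathrm{Ric}\ge n-1$, then $M$ is compact with diameter $\le\pi$ and finite $\pi_1$ (Myers), and $\mathrm{vol}(M)\le\omega_n$ (Bishop). For a unit-speed geodesic $\gamma:[0,L]\to M$ and normal $H^1$ fields $V,W$ along $\gamma$ vanishing at the ends, the index form is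
$$I(V,W)=\int_0^L\big(\langle V',W'\rangle-\langle R(V,\gamma')\gamma',W\rangle\big)\,dt ,$$
and $I\ge0$ if no $\gamma(t)$, $0<t\le L$, is conjugate to $\gamma(0)$.

**Notation.** $C$ denotes constants depending only on $n$, and $C_\tau,c_\tau>0$ constants depending only on $n,\tau$; they may change from line to line. On $B(0,\pi)\subset\mathbb R^n$ let $g_1=dr^2+\sin^2r\,d\theta^2$. Fix a pole $N\in S^n$. Via $\exp_N$, $(B(0,\pi),g_1)$ is isometric to $S^n\setminus\{-N\}$, and we use this identification freely; the origin is $N$. On the sphere, $d$ is always the distance of $S^n$ and $D(x,r)$ is an open ball. Tangent spaces $T_pM$ are identified with $\mathbb R^n$ by a linear isometry.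

## 3. Conjugate radius exactly $\pi$ forces constant curvature

Let $M$ be complete with $\mathrm{Ric}_M\ge n-1$ and $\mathrm{conj}\,M\ge\pi$. Take a unit-speed geodesic $\gamma:[0,\pi]\to M$, a parallel orthonormal frame $E_1,\dots,E_{n-1}$ of normal fields, and $R_{ij}=\langle R(E_i,\gamma')\gamma',E_j\rangle$. A field with compact support in $(0,\pi)$ lives on some $[0,b]$ with $b<\mathrm{conj}\,M$, so $I\ge0$ on it, and by density $I\ge0$ on $H^1_0$ over $[0,\pi]$. But
$$\sum_iI(\sin t\,E_i,\sin t\,E_i)=(n-1)\int_0^\pi\cos^2t\,dt-\int_0^\pi\sin^2t\,\mathrm{Ric}(\gamma',\gamma')\,dt\le0 .$$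
All summands are $\ge0$, so all vanish. For a nonnegative form, Cauchy–Schwarz shows that a vector of zero length is orthogonal to everything. So for all $f\in H_0^1(0,\pi)$, after integration by parts,
$$0=I(\sin t\,E_i,fE_j)=-\int_0^\pi\sin t\,f\,(R_{ij}-\delta_{ij})\,dt,$$
and therefore $R_{ij}=\delta_{ij}$. As $\gamma$ was arbitrary, $M$ has constant curvature $1$; a closed such $M$ is a space form by Killing–Hopf.

Two points decide how this survives a perturbation. First, if only $\mathrm{conj}\,M\ge\pi-\epsilon$, Cauchy–Schwarz gives smallness of $\int sf(R_{ij}-\delta_{ij})$ relative to $\|f'\|_{L^2}$. That controls $R-\mathrm{Id}$ only after one integration, and a function with small primitive can be large: $q(t)=m\cos(m^2t)$ has primitive $\frac1m\sin(m^2t)$. So one cannot hope to extract pointwise curvature bounds from this estimate, and Section 4 must get from a small primitive of $R-\mathrm{Id}$ to the exponential map. Second, Killing–Hopf must be replaced; that is Sections 5–9.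

## 4. Exponential maps are $C^0$-close to the round one

**Proposition 1.** For $\tau\in(0,\frac12]$, $\eta\in(0,1)$ there is $\epsilon_1(n,\tau,\eta)>0$ such that, if $M$ is complete, $\mathrm{Ric}_M\ge n-1$ and $\mathrm{conj}\,M\ge\pi-\epsilon$ with $0<\epsilon\le\epsilon_1$, then for all $p\in M$ the map $\exp_p$ is a local diffeomorphism on $B(0,\pi-\tau)$ and
$$(1-\eta)g_1\le\exp_p^*g\le(1+\eta)g_1\quad\text{there.}$$

Let $\epsilon\le\tau/4$. Then $\exp_p$ is a local diffeomorphism on $B(0,\pi-\tau)$ because $\pi-\tau<\mathrm{conj}\,M$. Only the metric bound needs work.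

**Step 1: the curvature is weakly close to $\mathrm{Id}$.** This is the quantitative form of Section 3. Put $L=\pi-2\epsilon<\mathrm{conj}\,M$, let $\gamma:[0,L]\to M$ be a unit-speed geodesic, with $E_i,R_{ij}$ as before, and let $s(t)=\sin(\pi t/L)$. The index form on $[0,L]$ is nonnegative, and
$$\sum_iI(sE_i,sE_i)=(n-1)\frac{\pi^2}{L^2}\frac L2-\int_0^Ls^2\,\mathrm{Ric}(\gamma',\gamma')\,dt\le(n-1)\frac L2\Big(\frac{\pi^2}{L^2}-1\Big)=:\beta .$$
Each summand is $\ge0$, so each is $\le\beta$, and $\beta\to0$ as $\epsilon\to0$. For $f\in H_0^1(0,L)$, since $\mathrm{Ric}\ge0$,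
$$I(fE_j,fE_j)\le\sum_kI(fE_k,fE_k)\le(n-1)\int_0^Lf'^2 .$$
Cauchy–Schwarz for $I$ gives $|I(sE_i,fE_j)|\le\sqrt{\beta(n-1)}\,\|f'\|_{L^2}$. On the other hand $s''=-\frac{\pi^2}{L^2}s$, so integration by parts gives
$$I(sE_i,fE_j)=\int_0^L\big(s'f'\delta_{ij}-sfR_{ij}\big)dt=-\int_0^Lsf\Big(R_{ij}-\frac{\pi^2}{L^2}\delta_{ij}\Big)dt .$$
By Poincaré $\int|sf|\le C\|f\|_{L^2}\le C\|f'\|_{L^2}$, so replacing $\pi^2/L^2$ by $1$ costs at most $C(\frac{\pi^2}{L^2}-1)\|f'\|_{L^2}$. Hence
$$\Big|\int_0^Lsf(R_{ij}-\delta_{ij})\,dt\Big|\le\sigma\|f'\|_{L^2},\qquad\sigma=\sqrt{\beta(n-1)}+C\Big(\frac{\pi^2}{L^2}-1\Big)\to0\ \ (\epsilon\to0).\tag{2}$$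

**Step 2: the primitive of $R-\mathrm{Id}$ is small in $L^2$.** We first remove the weight $s$, away from the ends. Let $\kappa=\tau/4$. For $h\in H_0^1(\kappa,L-\kappa)$, extended by $0$, put $f=h/s$. On $[\kappa,L-\kappa]$ we have $s\ge c_\tau$ and $|s'|\le C$, so $f'=h'/s-hs'/s^2$ and Poincaré for $h$ give $\|f'\|\le C_\tau\|h'\|$. By (2), $|\int h(R_{ij}-\delta_{ij})|\le C_\tau\sigma\|h'\|_{L^2}$. Now choose the best $h$: let $Q_{ij}$ be the primitive of $R_{ij}-\delta_{ij}$ on $[\kappa,L-\kappa]$ with mean zero, and $h(t)=\int_\kappa^tQ_{ij}$. Then $h$ vanishes at both ends, $h'=Q_{ij}$, and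
$$\int h(R_{ij}-\delta_{ij})=\int hQ_{ij}'=-\int h'Q_{ij}=-\|Q_{ij}\|_{L^2}^2 .$$
So $\|Q_{ij}\|^2\le C_\tau\sigma\|Q_{ij}\|$, that is, $\|Q_{ij}\|_{L^2}\le C_\tau\sigma$.

**Step 3: reach geodesics starting at $p$.** The bound just found misses a piece of length $\kappa$ at each end, so we start the geodesic a little earlier. Let $T=\pi-\tau$ and let $\gamma:[0,T]\to M$ be a unit-speed geodesic with $\gamma(0)=p$. Extend it to $[-\kappa,L-\kappa]$, an interval of length $L$, and apply Step 2 with the parameter shifted by $\kappa$. The bound then holds on $[0,L-2\kappa]$, and $L-2\kappa=\pi-2\epsilon-\frac\tau2\ge\pi-\tau=T$. So on $[0,T]$ there is a smooth symmetric matrix function $Q$ with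
$$Q'=R-\mathrm{Id},\qquad\|Q\|_{L^2(0,T)}\le\omega,\qquad\omega=\omega(n,\tau,\epsilon)\to0\text{ as }\epsilon\to0 .$$
Take $\epsilon$ so small that $\omega\le1$.

**Step 4: Jacobi fields see only $Q$.** Let $Y''+RY=0$, $Y(0)=0$, $Y'(0)=\mathrm{Id}$. The substitution $P=Y'+QY$ eliminates $R$:
$$Y'=P-QY,\qquad P'=-RY+(R-\mathrm{Id})Y+Q(P-QY)=-Y+QP-Q^2Y,$$
with $Y(0)=0$, $P(0)=\mathrm{Id}$. For $Z=(Y,P)$, with the Hilbert–Schmidt norm, this reads $Z'=(S+B)Z$ with $S(Y,P)=(P,-Y)$ skew and $B(Y,P)=(-QY,QP-Q^2Y)$. Hence $|B|\le2|Q|+|Q|^2$ and $\int_0^T|B|\le C(\|Q\|_{L^1}+\|Q\|_{L^2}^2)\le C\omega$. Since $S$ is skew, $(|Z|^2)'=2\langle BZ,Z\rangle\le2|B||Z|^2$, and Gronwall gives $|Z|\le C$. The round solution is $Z_0=(\sin t\,\mathrm{Id},\cos t\,\mathrm{Id})$, with $Z_0'=SZ_0$ and the same initial value. From $(Z-Z_0)'=S(Z-Z_0)+BZ$, again because $S$ is skew,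
$$|Y-\sin t\,\mathrm{Id}|+|P-\cos t\,\mathrm{Id}|\le C\int_0^T|B||Z|\,dt\le C\omega .$$

**Step 5: improve the bound near $t=0$.** We must divide by $\sin t$, so an error $C\omega$ is not enough; we need $C\omega t$. First, by Cauchy–Schwarz,
$$|Y(t)|\le\int_0^t(|P|+|Q||Y|)\le Ct+C\omega t^{1/2}\le Ct^{1/2}.$$
Insert this in $Y'-\cos t\,\mathrm{Id}=(P-\cos t\,\mathrm{Id})-QY$:
$$|Y(t)-\sin t\,\mathrm{Id}|\le\int_0^t|P-\cos r\,\mathrm{Id}|\,dr+\omega\Big(\int_0^t|Y|^2dr\Big)^{1/2}\le C\omega t+\omega\Big(C\int_0^tr\,dr\Big)^{1/2}\le C\omega t .$$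
Since $\sin t\ge c_\tau t$ on $[0,T]$,
$$\Big|\frac{Y(t)}{\sin t}-\mathrm{Id}\Big|\le C_\tau\omega\qquad(0<t\le T).\tag{3}$$

**Step 6: read off the metric.** Let $|v|=t\in(0,\pi-\tau)$ and $w=\lambda\frac v{|v|}+w^\perp$ with $w^\perp\perp v$. Since $d(\exp_p)_vw=J(t)$ for the Jacobi field with $J(0)=0$, $J'(0)=w/t$, the Gauss lemma gives
$$|d(\exp_p)_vw|^2=\lambda^2+\frac{|Y(t)w^\perp|^2}{t^2},\qquad g_1(w,w)=\lambda^2+\frac{\sin^2t\,|w^\perp|^2}{t^2}.$$
At $v=0$ both metrics are Euclidean. By (3), the bound holds as soon as $C_\tau\omega<1$, $(1-C_\tau\omega)^2\ge1-\eta$ and $(1+C_\tau\omega)^2\le1+\eta$, which is true for small $\epsilon$. $\square$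

## 5. Lifting paths through local isometries

Proposition 1 says that large balls in tangent spaces are almost round, but it cannot say that $\exp_p$ is injective: for $\mathbb{RP}^n$ the pulled-back metric is exactly $g_1$ on $B(0,\pi)$, yet $\exp_p$ is two-to-one on most of that ball. The right target is the universal cover. The plan is to close the ball $B(0,\pi-2\tau)\subset T_pM$ by gluing in a small ball from another tangent space $T_qM$, and to show that the closed manifold obtained is $\tilde M$. The gluing map comes from lifting paths.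

**Lemma 2 (lifting).** Let $\varphi:X\to Y$ be a local isometry of Riemannian manifolds of equal dimension, $x\in X$, $r>0$, and suppose $\{d_X(x,\cdot)\le\rho\}$ is compact for all $\rho<r$. Then every piecewise $C^1$ path $c:[0,1]\to Y$ with $c(0)=\varphi(x)$ and length $<r$ has a unique lift starting at $x$, of the same length. For families $c_u(t)$ of such paths, continuous in $(u,t)$, the lifts are continuous in $(u,t)$.

*Proof.* Uniqueness holds for lifts of any continuous path through a local homeomorphism from a Hausdorff space: two lifts agree on an open and closed set of times. For existence, consider the maximal lift $\hat c$, defined at least near $0$, and suppose it is defined on $[0,t^*)$ only. Lengths are preserved, so $\hat c$ stays in the compact ball of radius $\mathrm{length}(c)<r$, and $\hat c(t)$ is Cauchy as $t\to t^*$. So $\hat c(t)\to x^*$ with $\varphi(x^*)=c(t^*)$. Let $O\ni x^*$ be open with $\varphi|_O$ a homeomorphism onto an open set. For $t<t^*$ close to $t^*$ we have $\hat c(t)\in O$,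 so $\hat c=(\varphi|_O)^{-1}\circ c$ there, and this formula extends $\hat c$ to and (if $t^*<1$) beyond $t^*$, a contradiction.

For continuity at $u_0$, choose $0=t_0<\dots<t_m=1$ and open sets $O_j$ such that $\varphi|_{O_j}$ is a homeomorphism onto an open set and $\hat c_{u_0}([t_{j-1},t_j])\subset O_j$. By compactness, for $u$ near $u_0$ we have $c_u([t_{j-1},t_j])\subset\varphi(O_j)$, so the paths $(\varphi|_{O_j})^{-1}\circ c_u|_{[t_{j-1},t_j]}$ are defined. The first starts at $x$ because $c_u(0)=\varphi(x)$. At $t_j$, the point $(\varphi|_{O_j})^{-1}(c_u(t_j))$ is close to $\hat c_{u_0}(t_j)\in O_j\cap O_{j+1}$, so it lies in $O_{j+1}$ and equals $(\varphi|_{O_{j+1}})^{-1}(c_u(t_j))$. So the pieces fit together to a lift of $c_u$ from $x$. By uniqueness it is $\hat c_u$, and it is close to $\hat c_{u_0}$. $\square$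

**Example used below.** Let $X=B(0,\pi-\tau)\subset T_qM$ with metric $\exp_q^*g$, $\varphi=\exp_q$, $x=0$. By the Gauss lemma a path $c$ in $X$ satisfies $|c'|\ge\big||c|'\big|$, with equality along rays, so $d_X(0,v)=|v|$. The closed $\rho$-balls about $0$ are $\{|v|\le\rho\}$, and Lemma 2 applies with $r=\pi-\tau$.

## 6. The universal cover has injectivity radius close to $\pi$

**Proposition 3.** Let $\tau\in(0,\frac1{20}]$. There is $\epsilon_2(n,\tau)>0$ such that for closed connected $M^n$ the bounds $\mathrm{Ric}_M\ge n-1$ and $\mathrm{conj}\,M\ge\pi-\epsilon_2$ imply $\mathrm{inj}(\tilde M)\ge\pi-2\tau$.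

**Set-up.** Suppose not. Then there are $M_i$ with $\mathrm{Ric}_{M_i}\ge n-1$, $\mathrm{conj}\,M_i\ge\pi-\epsilon_i$, $\epsilon_i\to0$, and $p_i\in M_i$ such that at the lifts of $p_i$ the injectivity radius of $\tilde M_i$ is $<\pi-2\tau$ (it is the same at all lifts, by deck transformations). By Proposition 1, $\hat g_i=\exp_{p_i}^*g_i$ on $U=B(0,\pi-\tau)$ satisfies $(1-\eta_i)g_1\le\hat g_i\le(1+\eta_i)g_1$ with $\eta_i\to0$. For $v\in B(0,\pi)$ put $s(v)=\pi-|v|=d(v,-N)$, and let
$$A=\{\tau<s<5\tau\},\quad A'=\{2\tau\le s\le4\tau\},\quad v_0=(\pi-3\tau)e\ (|e|=1),\quad q_i=\exp_{p_i}(v_0).$$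
Likewise $\hat g_i'=\exp_{q_i}^*g_i$ on $U'=B(0,\pi-\tau)\subset T_{q_i}M_i$ satisfies $(1-\eta_i)g_1\le\hat g_i'\le(1+\eta_i)g_1$. Below $i$ is large and $o(1)\to0$ as $i\to\infty$.

To see what to expect, take $M=\mathbb{RP}^n$ and $p$ the class of $N$. Then $A$ is a thin annulus around $-N$, $q$ is the class of $v_0$ regarded as a point of $S^n$, and in $T_qM$ the annulus $A$ appears rotated by an $O\in O(n+1)$ with $Ov_0=N$. It encircles $z=O(-N)$, at distance $3\tau$ from the origin of $T_qM$. Gluing $\{s>2\tau\}$ to $D(z,3\tau)$ by $O$ fills the hole and yields $S^n$, the universal cover. Now the general case.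

**Step (a): a gluing map $\Phi_i:A\to U'$.** The map should satisfy $\exp_{q_i}\circ\Phi_i=\exp_{p_i}$. For $u\in T_eS^{n-1}$, $|u|\le\pi$, and $r\in(\pi-5\tau,\pi-\tau)$, let $c_{u,r}$ be the path in $A$ from $v_0$ along $t\mapsto(\pi-3\tau)\exp_e^{S^{n-1}}(tu)$, $t\in[0,1]$, followed by the radial segment to radius $r$ (the whole reparametrized on $[0,1]$). Its $g_1$-length is $\le\pi\sin3\tau+2\tau<12\tau$, so its $\hat g_i$-length is $<13\tau<\pi-\tau$. By Lemma 2, $\exp_{p_i}\circ c_{u,r}$ lifts through $\exp_{q_i}$ from $0$. The endpoint $E(u,r)$ is continuous in $(u,r)$, and $|E|\le13\tau$.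

Is $E(u,r)$ a function of the endpoint of $c_{u,r}$ alone? The endpoint map $(u,r)\mapsto r\exp_e^{S^{n-1}}(u)$ is injective for $|u|<\pi$, and for $|u|=\pi$ it equals $-re$ for every $u$. For $|u|=\pi$ and fixed $r$, $E(\cdot,r)$ is a continuous map from $\{|u|=\pi\}\cong S^{n-2}$ into the fibre of $\exp_{q_i}$ over $\exp_{p_i}(-re)$, which is discrete. Since $n\ge3$, $S^{n-2}$ is connected, so $E(\cdot,r)$ is constant there. (For $n=2$ this set is two points and the argument stops; that is why $n=2$ was treated separately.) The endpoint map is a proper surjection onto $A$, hence a quotient map, so $E$ descends to a continuous $\Phi_i:A\to U'$ with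
$$\exp_{q_i}\circ\Phi_i=\exp_{p_i}|_A,\qquad\Phi_i(v_0)=0,\qquad|\Phi_i|\le13\tau.\tag{4}$$
Locally $\Phi_i$ is $\exp_{p_i}$ followed by a local inverse of $\exp_{q_i}$, so it is a smooth local isometry $(A,\hat g_i)\to(U',\hat g_i')$.

**Step (b): $\Phi_i$ is uniformly almost distance preserving on small balls.** This is what allows a limit to be taken with only $C^0$ control of metrics. Let $x\in A$, $a=d(x,\partial A)\le2\tau$, $x_1,x_2\in D(x,a/10)$, $y_k=\Phi_i(x_k)$. We show
$$d(y_1,y_2)\le(1+o(1))\,d(x_1,x_2),\qquad d(x_1,x_2)\le(1+o(1))\,d(y_1,y_2),\tag{5}$$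
with $o(1)$ depending only on $\eta_i$.

The minimal $g_1$-geodesic $\xi:[0,1]\to D(x,a/10)$ from $x_1$ to $x_2$ lies in $A$. The curve $c=\Phi_i\circ\xi$ has $\hat g_i'$-length equal to the $\hat g_i$-length of $\xi$, so comparing both with $g_1$ gives the first inequality.

For the second, let $\sigma_t$ be the minimal $g_1$-geodesic from $y_1$ to $c(t)$. By the first inequality, applied to $x_1,\xi(t)$, it has length $\le(1+o(1))\,a/5$. As $|y_1|\le13\tau$ and $a/5\le2\tau/5$, it stays in $B(0,14\tau)\subset U'$, so its $\hat g_i'$-length is also $\le(1+o(1))\,a/5$. It depends continuously on $t$. To lift $\sigma_t$ through $\Phi_i$ from $x_1$, check the compactness in Lemma 2: for $\rho<\sqrt{1-\eta_i}\,\frac{9a}{10}$, the closed $\hat g_i$-ball in $A$ of radius $\rho$ about $x_1$ is closed in $A$ and lies in the closed $g_1$-ball of radius $\rho/\sqrt{1-\eta_i}<\frac{9a}{10}\le d(x_1,\partial A)$, which is a compact subset of $A$. So the $\hat g_i$-ball is compact. Since $(1+o(1))\frac a5<\sqrt{1-\eta_i}\,\frac{9a}{10}$,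 the $\sigma_t$ lift, with endpoints $e(t)$ continuous in $t$. We have $\Phi_i(e(t))=c(t)$ and $e(0)=x_1$. But $\xi$ is also a lift of $c$ from $x_1$, so $e=\xi$ and $e(1)=x_2$. Hence the lift of $\sigma_1$ joins $x_1$ to $x_2$, and its $g_1$-length is at most $(1+o(1))\,d(y_1,y_2)$. This proves (5). In particular $\Phi_i$ is injective on $D(x,a/10)$.

**Step (c): the limit is a rotation or reflection.** By (5) and $|\Phi_i|\le13\tau$, Arzelà–Ascoli gives, after passing to a subsequence, $\Phi_i\to\Phi$ locally uniformly on $A$, and $\Phi$ preserves $d$ on each $D(x,a/10)$. Since $\cos d=\langle\cdot,\cdot\rangle$, such a map preserves inner products. A ball spans $\mathbb R^{n+1}$, so on each ball $\Phi$ is the restriction of a unique element of $O(n+1)$. A nonempty overlap of balls is open and also spans, so these elements agree on overlaps. As $A$ is connected, $\Phi=O|_A$ with $O\in O(n+1)$. Put $z=O(-N)$. Then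
$$d(\Phi(v),z)=s(v)\quad(v\in A),\qquad d(N,z)=d(\Phi(v_0),z)=3\tau .$$

Moreover $\Phi_i|_{A'}$ is injective for large $i$. If $\Phi_i(x_i)=\Phi_i(x_i')$ with $x_i\ne x_i'$ in the compact set $A'$ for infinitely many $i$, then along a subsequence $x_i\to x$, $x_i'\to x'$ in $A'$, and $\Phi(x)=\Phi(x')$, so $x=x'$. With $a=d(x,\partial A)>0$, both points lie in $D(x,a/10)$ for large $i$, and (5) gives $x_i=x_i'$, a contradiction. Finally let $i$ be so large that $d(\Phi_i,\Phi)<\tau/10$ on $A'$. Then $|d(\Phi_i(v),z)-s(v)|<\tau/10$ for $v\in A'$.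

**Step (d): glue in the cap.** Let $X=\{s>2\tau\}=B(0,\pi-2\tau)\subset T_{p_i}M_i$ and $W=D(z,3\tau)$. Since $d(N,z)=3\tau$, $W$ lies within $6\tau$ of the origin, so $W\subset U'$. Let
$$V=\{v:\ 2\tau<s(v)<4\tau,\ d(\Phi_i(v),z)<3\tau\}\subset A' .$$
$V$ is open, contains $\{2\tau<s\le2.9\tau\}$, and is contained in $\{s<3.1\tau\}$. By (c), $\Phi_i:V\to W$ is a diffeomorphism onto an open subset. Let $N_i=(X\sqcup W)/(v\sim\Phi_i(v),\ v\in V)$. We check that $N_i$ is a closed connected manifold.

*Hausdorff.* The quotient map is open, so it suffices that the equivalence relation is closed, that is, that the graph of $\Phi_i|_V$ is closed in $X\times W$. Let $v_k\in V$, $v_k\to v\in X$, $\Phi_i(v_k)\to w\in W$. Then $2\tau<s(v)\le3.1\tau$, so $v\in A$ and $\Phi_i(v)=w\in W$, hence $v\in V$.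

*Compact.* $N_i$ is the union of the images of the compact sets $\{s\ge2.5\tau\}\subset X$ and $\{d(\cdot,z)\le2.8\tau\}\subset W$. Indeed, if $2\tau<s(v)<2.5\tau$, then $v\in V$ and $d(\Phi_i(v),z)<2.6\tau$. If $w\in W$ with $2.8\tau<d(w,z)<3\tau$, let $x=O^{-1}w$. Then $s(x)=d(w,z)\in(2.8\tau,3\tau)$, so $x\in A'$ with $d(x,\partial A)\ge1.8\tau$, and $d(\Phi_i(x),w)=d(\Phi_i(x),\Phi(x))=o(1)$ uniformly. Lift the minimal $g_1$-geodesic from $\Phi_i(x)$ to $w$ through $\Phi_i$ from $x$ (Lemma 2, with the compactness noted in (b)). The endpoint $x'$ satisfies $\Phi_i(x')=w$ and $d(x,x')=o(1)$. Thus $2.5\tau<s(x')<3.3\tau$ and $d(\Phi_i(x'),z)<3\tau$, so $x'\in V$ and $w\sim x'$.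

*Connected.* $X$ and $W$ are connected and $V\ne\emptyset$.

**Step (e): $N_i$ is the universal cover.** By (4), $\exp_{p_i}$ on $X$ and $\exp_{q_i}$ on $W$ define a local diffeomorphism $N_i\to M_i$. It is a covering, since $N_i$ is compact and $M_i$ connected. Give $N_i$ the pulled-back metric; then $\mathrm{Ric}_{N_i}\ge n-1$. As $X$ embeds in $N_i$ and $2\tau\le\frac1{10}$, so that $\{s\le2\tau\}$ is a cap much smaller than a hemisphere,
$$\mathrm{vol}(N_i)\ge\mathrm{vol}(X,\hat g_i)\ge(1-\eta_i)^{n/2}\,\mathrm{vol}_{g_1}\{s>2\tau\}>\tfrac12\omega_n$$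
for large $i$. By Myers and Bishop the universal cover of $N_i$ is compact with volume $\le\omega_n$. Its degree over $N_i$ is less than $2$, so it is $1$. Hence $N_i$ is simply connected and $N_i=\tilde M_i$.

**Step (f): the contradiction.** The injective map $X\to N_i$ sends rays from $0$ to lifts of geodesics, so it is the exponential map at a lift $\tilde p_i$ of $p_i$. Thus $\exp_{\tilde p_i}$ is injective on $B(0,\pi-2\tau)$. If $\exp_{\tilde p_i}(t_0v)$, $|v|=1$, were a cut point with $t_0<\pi-2\tau$, then for $t\in(t_0,\pi-2\tau)$ the point $\exp_{\tilde p_i}(tv)$ would also be the endpoint of a geodesic from $\tilde p_i$ of length $<t$, contradicting injectivity. So the injectivity radius at $\tilde p_i$ is $\ge\pi-2\tau$, contrary to the choice of $p_i$. $\square$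

## 7. Exponential charts as almost isometries with the sphere

**Set-up for Theorem B.** Suppose Theorem B fails for some $n\ge3$ and $\delta$. Then there are counterexamples $M_i$ with $\mathrm{conj}\,M_i\ge\pi-\epsilon_i$, $\epsilon_i\to0$. Let $N_i=\tilde M_i$, with metric now denoted $g_i$. It is compact by Myers and has the same bounds on $\mathrm{Ric}$ and $\mathrm{conj}$, since geodesics and Jacobi fields project and lift. Applying Propositions 1 and 3 with smaller and smaller $\tau,\eta$, we find $\tau_i,\eta_i\to0$ (positive) such that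
$$\mathrm{inj}(N_i)\ge\pi-\tau_i,\qquad(1-\eta_i)g_1\le\exp_p^*g_i\le(1+\eta_i)g_1\ \text{ on }B(0,\pi-\tau_i)\ \text{ for all }p\in N_i.\tag{6}$$
Also $\mathrm{diam}\,N_i\le\pi$ and $\mathrm{vol}\,N_i\le\omega_n$.

Let $B_i=\{x\in S^n:d(x,N)<\pi-\tau_i\}$. For $p\in N_i$ and a linear isometry $\iota:T_NS^n\to T_pN_i$ put
$$F_{p,\iota}=\exp_p\circ\,\iota\circ\exp_N^{-1}:B_i\to N_i .$$
By (6), $F_{p,\iota}$ is a diffeomorphism onto $B(p,\pi-\tau_i)$, with Jacobian $J=1+o(1)$ uniformly, and
$$\mathrm{vol}(N_i\setminus F_{p,\iota}(B_i))\le\omega_n-(1-\eta_i)^{n/2}\,\mathrm{vol}(B_i)\to0.\tag{7}$$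

**Lemma 4.** Uniformly in $p,\iota$,
$$\sup_{x,y\in B_i}|d(F_{p,\iota}x,F_{p,\iota}y)-d(x,y)|\to0.\tag{8}$$

*Proof.* Write $F=F_{p,\iota}$. The only difficulty is that minimal geodesics may leave the domain or the image.

*Upper bound.* Choose $\tau'\in(\tau_i,2\tau_i)$ with $x,y\notin D(-N,\tau')$; this is possible since $d(x,-N),d(y,-N)>\tau_i$. If a minimal geodesic from $x$ to $y$ enters $D(-N,\tau')$, replace its part between first entry and last exit by an arc of length $\le\pi\sin\tau'\le2\pi\tau_i$ on $\partial D(-N,\tau')$. So $x,y$ are joined in $B_i$ by a curve of length $\le d(x,y)+2\pi\tau_i$, and $d(Fx,Fy)\le\sqrt{1+\eta_i}\,(d(x,y)+2\pi\tau_i)$.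

*Lower bound.* Let $c$ be a minimal geodesic from $Fx$ to $Fy$, of length $\ell\le\pi$. If $c\subset F(B_i)$, then $d(x,y)\le\ell/\sqrt{1-\eta_i}$. Otherwise consider the first and the last time at which $c\notin F(B_i)=B(p,\pi-\tau_i)$. Just before the first and just after the last, $d(p,c(t))>\pi-2\tau_i$, so $F^{-1}(c(t))$ lies within $2\tau_i$ of $-N$, because $d(N,F^{-1}(\cdot))=d(p,\cdot)$. The two outer pieces of $c$ pull back to curves of total length $\le\ell/\sqrt{1-\eta_i}$, and hence $d(x,y)\le\ell/\sqrt{1-\eta_i}+4\tau_i$. $\square$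

**Why a single chart does not finish.** The chart $F_{p,\iota}$ is a diffeomorphism from almost all of $S^n$ onto almost all of $N_i$, with almost round metric. Two things are missing. First, across the missing cap one would have to extend it smoothly. In the construction of Section 6, $N_i$ is a union of two open balls, but Milnor's exotic $7$-spheres are also unions of two open balls, so this alone does not identify the smooth structure; and the gluing map $\Phi_i$ is only $C^0$-close to $O$. Second, we need the deck group to act linearly. For an isometry $h$ of $N_i$ one has $h\circ F_{p,\iota}=F_{hp,\,dh\circ\iota}$, so in the chart $h$ becomes $F_{p,\iota}^{-1}\circ F_{hp,\,dh\circ\iota}$. By (8) this almost preserves distances, but nothing makes it an element of $O(n+1)$. The chart depends on $p$; we need a map that depends on no choice of point. The distance function depends on none, and this is where the cosine kernel comes in.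

## 8. The cosine kernel on $N_i$

**Step 1: a smooth kernel invariant under isometries.** The function $\cos d(x,y)$ need not be smooth on $N_i$ where $d$ is close to $\pi$, and we shall differentiate it, so we flatten it there. Let $\zeta_i:[0,\infty)\to[0,1]$ be smooth, $=1$ on $[0,\pi-3\tau_i]$ and $=0$ on $[\pi-2\tau_i,\infty)$, and
$$\chi_i(t)=1-\int_0^t\sin r\,\zeta_i(r)\,dr .$$
Since $\int_0^\pi\sin=2$, we have $|\chi_i|\le1$. Also $\sup_{[0,\pi]}|\chi_i-\cos|\le\int_{\pi-3\tau_i}^\pi\sin\to0$, $\chi_i=\cos$ near $0$, and $\chi_i$ is constant for $t\ge\pi-2\tau_i$. Put $k_i(x,y)=\chi_i(d(x,y))$. Since $\mathrm{inj}(N_i)\ge\pi-\tau_i$, $d^2$ is smooth where $d<\pi-\tau_i$, hence $d$ is smooth where $0<d<\pi-\tau_i$. Near the diagonal $\cos d$ is a smooth function of $d^2$, and where $d>\pi-2\tau_i$ the kernel is constant. So $k_i$ is smooth on $N_i\times N_i$. Let $K_i$ be the compact self-adjoint operator on the real space $L^2(N_i)$ with kernel $k_i$. It commutes with the isometries of $N_i$.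

**Step 2: $K_i$ is close to $K_0$ in a chart.** Fix $F_i=F_{p_i,\iota_i}$ with Jacobian $J_i$ (any $p_i,\iota_i$), and define $T_i:L^2(S^n)\to L^2(N_i)$ by
$$(T_if)(F_i(x))=f(x)J_i(x)^{-1/2}\ (x\in B_i),\qquad T_if=0\ \text{ off }F_i(B_i).$$
The change of variables formula gives $T_i^*T_i=1_{B_i}$ and $T_iT_i^*=1_{F_i(B_i)}$ (multiplication operators), so $\|T_i\|\le1$. The operator $T_i^*K_iT_i$ has kernel $J_i(x)^{1/2}J_i(y)^{1/2}\chi_i(d(F_ix,F_iy))$ on $B_i\times B_i$, and zero elsewhere. By (8) and $\chi_i\to\cos$, its difference with $\cos d(x,y)$ tends to $0$ uniformly on $B_i\times B_i$. Since $\mathrm{vol}(S^n\setminus B_i)\to0$, the Hilbert–Schmidt norm (the $L^2$ norm of the kernel) satisfies $\|T_i^*K_iT_i-K_0\|_{HS}\to0$. Also $K_i-T_iT_i^*K_iT_iT_i^*$ has kernel bounded by $1$ and supported off $F_i(B_i)\times F_i(B_i)$, on a set of measure $\le2\omega_n\mathrm{vol}(N_i\setminus F_i(B_i))\to0$ by (7). Conjugating the first estimate by $T_i$, and using $K_0=\mu P$,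
$$\|K_i-\mu T_iPT_i^*\|\to0.\tag{9}$$

**Step 3: replace $T_iPT_i^*$ by a projection.** Let $e_a=x_a/\sqrt\mu$, orthonormal by (1), and $A_i:\mathbb R^{n+1}\to L^2(N_i)$, $A_ic=\sum_ac_aT_ie_a$. Then $T_iPT_i^*=A_iA_i^*$ and $A_i^*A_i=(\langle1_{B_i}e_a,e_b\rangle)\to\mathrm{Id}$. For large $i$ the image of $A_i$ has dimension $n+1$, and the projection onto it is $P_i=A_i(A_i^*A_i)^{-1}A_i^*$. So
$$\|T_iPT_i^*-P_i\|\le\|A_i\|^2\,\|\mathrm{Id}-(A_i^*A_i)^{-1}\|\to0,\qquad\text{hence}\quad\alpha_i:=\|K_i-\mu P_i\|\to0 .$$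

**Step 4: the eigenspace $E_i$.** By the min-max principle the $j$-th largest eigenvalues of $K_i$ and $\mu P_i$ differ by at most $\alpha_i$, and $K_i\ge-\alpha_i$. So for large $i$, $K_i$ has exactly $n+1$ eigenvalues (with multiplicity) in $(\mu/2,\infty)$, these lie within $\alpha_i$ of $\mu$, and the rest of the spectrum lies in $[-\alpha_i,\alpha_i]$. Let $E_i$ be the sum of the eigenspaces for eigenvalues $>\mu/2$, with orthogonal projection $\Pi_i$. Then $\|K_i-\mu\Pi_i\|\le\alpha_i$, so $\|\Pi_i-P_i\|\le2\alpha_i/\mu\to0$. Since $P_iT_ie_a=T_ie_a$,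
$$\|\Pi_iT_ie_a-T_ie_a\|=\|(\Pi_i-P_i)T_ie_a\|\to0 .$$
The Gram matrix of $(\Pi_iT_ie_a)_a$ therefore tends to $\mathrm{Id}$, and Gram–Schmidt, which is continuous near orthonormal systems, gives an orthonormal basis $\varphi_a$ of $E_i$ with $\|\varphi_a-T_ie_a\|\to0$. Put
$$\psi_a=\sqrt\mu\,\varphi_a,\qquad\|\psi_a-T_ix_a\|_{L^2}\to0,\qquad\Psi_i=(\psi_0,\dots,\psi_n):N_i\to\mathbb R^{n+1}.\tag{10}$$
Since $k_i$ is smooth and $E_i=K_i(E_i)$, the functions $\psi_a$ are smooth.

**Step 5: equivariance.** For $h\in\mathrm{Isom}(N_i)$, $\varphi\mapsto\varphi\circ h$ is an $L^2$-isometry commuting with $K_i$, so it preserves $E_i$. Hence $\psi_a\circ h=\sum_b\rho(h)_{ab}\psi_b$ with $\rho(h)\in O(n+1)$, that is,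
$$\Psi_i(hx)=\rho(h)\Psi_i(x).\tag{11}$$
Since $\psi_a\circ h_1\circ h_2=\sum_{b,c}\rho(h_1)_{ab}\rho(h_2)_{bc}\psi_c$, $\rho$ is a homomorphism. The chart $F_i$ was used to locate the spectrum and to pick a basis, but $E_i$ itself does not depend on it.

## 9. Differentiating the kernel: $\Psi_i$ is almost an isometric immersion

The estimate (10) is an $L^2$ estimate, and by itself it says nothing about $d\Psi_i$. The way out is that each $\psi_a$ is $K_i$ applied to a function close in $L^2$ to $\mu^{-1}T_ix_a$, so derivatives can be moved to the kernel, and the derivative of the kernel at $x$ is explicit in the exponential chart centered at $x$.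

**Claim 5.** Uniformly over $x\in N_i$ and unit $u\in T_xN_i$, as $i\to\infty$:
$$|\Psi_i(x)|\to1,\qquad\langle\Psi_i(x),d\Psi_i(u)\rangle\to0,\qquad|d\Psi_i(u)|\to1.\tag{12}$$

It suffices to show, for arbitrary $x_i\in N_i$ and unit $u_i\in T_{x_i}N_i$, that every subsequence has a further subsequence along which (12) holds at $(x_i,u_i)$; if uniformity failed, a sequence violating (12) by a fixed amount would contradict this.

**Step 1: move the derivative to the kernel.** Let $\theta_a=(K_i|_{E_i})^{-1}\psi_a\in E_i$, so $\psi_a=K_i\theta_a$. The eigenvalues on $E_i$ tend to $\mu$, so (10) gives $\|\theta_a-\mu^{-1}T_ix_a\|_{L^2}\to0$. As the kernel is smooth,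
$$\psi_a(x_i)=\int_{N_i}k_i(x_i,y)\theta_a(y)\,dy,\qquad d\psi_a(u_i)=\int_{N_i}\partial_{u_i}k_i(x_i,y)\,\theta_a(y)\,dy,$$
where $\partial_{u_i}$ acts on the first variable. For $y=\exp_{x_i}(tv)$, $|v|=1$, $0<t<\pi-\tau_i$, the first variation formula gives $\partial_{u_i}d(\cdot,y)=-\langle u_i,v\rangle$, and $\chi_i'=-\sin t\,\zeta_i$, so
$$\partial_{u_i}k_i(x_i,y)=\sin t\,\zeta_i(t)\,\langle u_i,v\rangle .$$
For $d(x_i,y)\ge\pi-\tau_i$ it is $0$. Both kernels are bounded by $1$ and $\mathrm{vol}\,N_i\le\omega_n$, so by Cauchy–Schwarz we may replace $\theta_a$ by $\mu^{-1}T_ix_a$ at the cost of $o(1)$.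

**Step 2: compare two charts.** The kernels are explicit in the chart at $x_i$, but $T_ix_a$ is explicit in the chart $F_i$ at $p_i$. We show that the change of chart is $C^0$-close to an orthogonal map; no derivative of it will be needed. Let $F_i'=F_{x_i,\iota_i'}$ for some $\iota_i'$, with Jacobian $J_i'$, and $\tilde u_i=\iota_i'^{-1}u_i\in T_NS^n$. Let
$$C_i=\{w\in B_i:F_i'(w)\in F_i(B_i)\},\qquad G_i=F_i^{-1}\circ F_i':C_i\to B_i .$$
By (7), $\mathrm{vol}(B_i\setminus C_i)\le(1+o(1))\,\mathrm{vol}(N_i\setminus F_i(B_i))\to0$, so $\mathrm{vol}(S^n\setminus C_i)\to0$. Since $d(F_iG_iw,F_iG_iw')=d(F_i'w,F_i'w')$, applying (8) to $F_i$ and to $F_i'$ and taking cosines gives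
$$|\langle G_iw,G_iw'\rangle-\langle w,w'\rangle|\to0\quad\text{uniformly on }C_i\times C_i .$$
Let $(\mathbf e_a)$ be the standard basis of $\mathbb R^{n+1}$. Every ball of fixed positive radius about $\mathbf e_a$ meets $C_i$ for all large $i$, because $\mathrm{vol}(S^n\setminus C_i)\to0$, so there are $w_a^i\in C_i$ with $w_a^i\to\mathbf e_a$. After passing to a subsequence, $G_i(w_a^i)\to\mathbf f_a$, and $(\mathbf f_a)$ is orthonormal. Let $O\in O(n+1)$ with $O\mathbf e_a=\mathbf f_a$. For $w\in C_i$,
$$\langle G_iw,\mathbf f_a\rangle=\langle G_iw,G_iw_a^i\rangle+o(1)=\langle w,w_a^i\rangle+o(1)=\langle w,\mathbf e_a\rangle+o(1),$$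
so
$$G_i(w)=Ow+o(1)\quad\text{uniformly on }C_i.\tag{13}$$

**Step 3: compute on the sphere.** Substitute $y=F_i'(w)$, that is, $w=\cos t\,N+\sin t\,\tilde v$ with $\tilde v=\iota_i'^{-1}v$. Since $\tilde u_i\perp N$,
$$\sin t\,\langle u_i,v\rangle=\langle\tilde u_i,w\rangle,\qquad\cos t=\langle N,w\rangle .$$
We collect the errors. The functions $T_ix_a$ are bounded by $2$ for large $i$, so the part of the integrals over $N_i\setminus F_i'(B_i)$, a set of volume $o(1)$, is $o(1)$. On $C_i$, by (13),
$$(T_ix_a)(F_i'w)=x_a(G_iw)\,J_i(G_iw)^{-1/2}=\langle Ow,\mathbf e_a\rangle+o(1)$$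
uniformly; on $B_i\setminus C_i$ it vanishes; and $J_i'=1+o(1)$ uniformly. Finally $\chi_i\to\cos$ uniformly on $[0,\pi]$, and $\zeta_i(t)=1$ except for $w$ within $3\tau_i$ of $-N$, a set of volume tending to $0$. All integrands are uniformly bounded and $\mathrm{vol}(S^n\setminus C_i)\to0$, so, using (1) and $\langle Ow,\mathbf e_a\rangle=\langle w,O^{-1}\mathbf e_a\rangle$,
$$d\psi_a(u_i)=\mu^{-1}\int_{S^n}\langle\tilde u_i,w\rangle\langle Ow,\mathbf e_a\rangle\,dw+o(1)=\langle O\tilde u_i,\mathbf e_a\rangle+o(1),$$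
$$\psi_a(x_i)=\mu^{-1}\int_{S^n}\langle N,w\rangle\langle Ow,\mathbf e_a\rangle\,dw+o(1)=\langle ON,\mathbf e_a\rangle+o(1).$$
So $\Psi_i(x_i)=ON+o(1)$ and $d\Psi_i(u_i)=O\tilde u_i+o(1)$. Since $|N|=|\tilde u_i|=1$, $\tilde u_i\perp N$ and $O$ is orthogonal, (12) holds along the subsequence. $\square$

## 10. The equivariant diffeomorphism and its descent to $M_i$

**Step 1: project to the sphere.** By Claim 5, for large $i$ the map $\hat\Psi_i=\Psi_i/|\Psi_i|:N_i\to S^n$ is defined and smooth, and
$$d\hat\Psi_i(u)=|\Psi_i|^{-1}\big(d\Psi_i(u)-\langle\Psi_i,d\Psi_i(u)\rangle\Psi_i/|\Psi_i|^2\big).$$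
By (12), $|d\hat\Psi_i(u)|\to1$ uniformly over unit vectors $u$. So for large $i$
$$(1-\delta)g_i\le\hat\Psi_i^*g_{S^n}\le(1+\delta)g_i .$$

**Step 2: $\hat\Psi_i$ is a diffeomorphism.** The lower bound makes $d\hat\Psi_i$ injective, hence $\hat\Psi_i$ is a local diffeomorphism from a compact connected manifold to the simply connected $S^n$. So it is a covering, hence a diffeomorphism. The cap that the charts missed has needed no separate treatment.

**Step 3: equivariance and quotient.** Since $\rho(h)$ is orthogonal, (11) gives $\hat\Psi_i(hx)=\rho(h)\hat\Psi_i(x)$ for $h\in\mathrm{Isom}(N_i)$. If $\rho(h)=\mathrm{Id}$, bijectivity of $\hat\Psi_i$ gives $hx=x$ for all $x$, so $\rho$ is injective. The deck group $\pi_1(M_i)\subset\mathrm{Isom}(N_i)$ is finite by Myers and acts freely. If $\rho(h)$ with $h\in\pi_1(M_i)$ fixes $\hat\Psi_i(x)$, then $hx=x$ and $h$ is trivial. So $\Gamma_i=\rho(\pi_1(M_i))\subset O(n+1)$ is finite and acts freely on $S^n$, and $\hat\Psi_i$ induces a diffeomorphism $M_i=N_i/\pi_1(M_i)\to S^n/\Gamma_i$.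 The covering maps are local isometries, so this diffeomorphism satisfies the same metric bounds.

Thus for large $i$ the manifold $M_i$ satisfies the conclusion of Theorem B, which contradicts the choice of the $M_i$ as counterexamples. This proves Theorem B. Together with the low-dimensional cases in Section 2 it proves Theorem A, and with it the conjecture, with $\epsilon$ depending only on $n$. $\blacksquare$
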